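# Moments of positive operators and a bilinear multiplier estimate for all $1<r<\infty$

## 1. A function on a square, read as an integral operator

Let $h$ be a bounded real function on $\mathbb R^2$ and let $Q=I\times J$ be a dyadic square. Write $\mathcal L_J=\mathrm L^2(J,dy/|J|)$ and $\mathcal L_I=\mathrm L^2(I,dx/|I|)$. The restriction of $h$ to $Q$ is the kernel of an operator
$$K_Q:\mathcal L_J\to\mathcal L_I,\qquad (K_Qu)(x)=\frac1{|J|}\int_J h(x,y)u(y)\,dy ,$$
and we put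
$$C_Q=K_Q^*K_Q\ \text{ on }\mathcal L_J,\qquad (C_Qu)(y)=\frac1{|I|}\int_I h(x,y)\,\frac1{|J|}\int_J h(x,y')u(y')\,dy'\,dx . \tag{1}$$
This is a positive operator with $\operatorname{Tr}C_Q=|Q|^{-1}\int_Qh^2$. The same definition makes sense on any dyadic rectangle. We watch what happens when $Q$ is cut into its four children, in two moves.

*Cutting $J$.* Let $J_\pm$ be the halves of $J$ and let $s_J=\pm1$ on $J_\pm$. For a function $u$ on $J$ with mean $\bar u$, the mean of $u$ over the half containing $y$ is $\bar u+s_J(y)\,\overline{s_Ju}$. Insert this in place of the inner mean in (1): the operators of $I\times J_+$ and $I\times J_-$, acting side by side on functions on $J$, form together the operator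
$$C_Q+G_Q,\qquad G_Q=s_JC_Qs_J\ge0. \tag{2}$$

*Cutting $I$.* If a rectangle $\rho=I\times J$ is cut into $I_\pm\times J$, with operators $C_\pm$ on the same space $\mathcal L_J$, then the mean over $I$ is the average of the means over $I_\pm$, so
$$C_\rho=\tfrac12(C_++C_-),\qquad\text{and we put }\ \Delta_\rho=\tfrac12(C_+-C_-). \tag{3}$$

Weight each block by the area of its rectangle. The weighted traces do not change: $\frac{|Q|}2\operatorname{Tr}(C_Q+G_Q)=|Q|\operatorname{Tr}C_Q$, and $\frac{|\rho|}2(\operatorname{Tr}C_++\operatorname{Tr}C_-)=|\rho|\operatorname{Tr}C_\rho$. The weighted traces of the *squares* can only grow: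
$$\tfrac{|Q|}2\operatorname{Tr}(C_Q+G_Q)^2=|Q|\operatorname{Tr}C_Q^2+|Q|\operatorname{Tr}(C_QG_Q), \tag{4}$$
$$\tfrac{|\rho|}2\big(\operatorname{Tr}C_+^2+\operatorname{Tr}C_-^2\big)=|\rho|\operatorname{Tr}C_\rho^2+|\rho|\operatorname{Tr}\Delta_\rho^2. \tag{5}$$
For (4) use $\operatorname{Tr}(s_JC_Qs_J)^2=\operatorname{Tr}C_Q^2$; (5) is the parallelogram law for $C_\pm=C_\rho\pm\Delta_\rho$. If $|h|\le1$, then $\operatorname{Tr}C_\rho\le1$, so $0\le C_\rho\le1$ and $\operatorname{Tr}C_\rho^2\le\operatorname{Tr}C_\rho$. Hence the increases, summed over all scales inside a fixed square $Q_0$, are at most $\int_{Q_0}h^2$.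

*Two examples.* If $h=1$ on $Q$, then $C_Q$ is the projection onto constants, $G_Q$ is the projection onto $\mathbb R s_J$, and $C_QG_Q=0$: nothing increases. If $h=1$ on $I_+\times J$ and $h=0$ on $I_-\times J$, then $C_+$ is the projection onto constants, $C_-=0$, and $\Delta_\rho$ is half of the projection onto constants, so $\operatorname{Tr}\Delta_\rho^2=\frac14$.

What is this for? Suppose $Q$ has side $2^{-k}$, let $D_k$ denote the dyadic martingale difference in $y$ at that scale, and let $f_k$ be a function that equals $\varphi(y)$ on $Q$, not depending on $x\in I$. On $Q$ we have $D_k(hf_k)=s_J\cdot\frac1{|J|}\int_Js_Jh\varphi\,dy$, so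
$$\|D_k(hf_k)\|_{\mathrm L^2(Q)}^2=|Q|\,\|K_Q(s_J\varphi)\|_{\mathcal L_I}^2=|Q|\,\langle\varphi,G_Q\varphi\rangle . \tag{6}$$
Sums of the left side over all squares and scales are what one must bound in order to estimate the bilinear operators of the next section. The trace identity (4) bounds the sum of $|Q|\operatorname{Tr}(C_QG_Q)$, where $G_Q$ is weighted by $C_Q$. In (6) there is no such weight. The whole proof consists in closing this gap, and it does so by following not only $\operatorname{Tr}C^2$ but all the moments $\langle\varphi,C^M\varphi\rangle$, $M=1,2,3,\dots$, through the two moves.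

## 2. The multipliers $T_m$ and the restriction $r<2$

For $f,g\in\mathcal S(\mathbb R^2)$ and a symbol $m$ on $\mathbb R^2$ let
$$T_m(f,g)(x,y)=\int_{\mathbb R^4}m(\xi_1,\eta_2)\,e^{2\pi i(x(\xi_1+\eta_1)+y(\xi_2+\eta_2))}\,\widehat f(\xi_1,\xi_2)\,\widehat g(\eta_1,\eta_2)\,d\xi_1d\xi_2d\eta_1d\eta_2. \tag{7}$$
The symbol sees the frequency of $f$ in $x$ and the frequency of $g$ in $y$. For $m=1$ we get $T_m(f,g)=fg$; for $m(\tau)=A(\tau_1)b(\tau_2)$ we get the product $A(D_x)f\cdot b(D_y)g$ of two one-variable Fourier multipliers.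

We assume that $m\in\mathrm C^\infty(\mathbb R^2\setminus\{(0,0)\})$ satisfies
$$|\partial_{\tau_1}^{\beta_1}\partial_{\tau_2}^{\beta_2}m(\tau_1,\tau_2)|\le C_{\beta_1,\beta_2}(|\tau_1|+|\tau_2|)^{-\beta_1-\beta_2}\quad\text{for all }\beta_1,\beta_2\ge0, \tag{8}$$
$$\operatorname{supp}m\subseteq\{(\tau_1,\tau_2):|\tau_1|\le c|\tau_2|\}\quad\text{for some constant }c>0. \tag{9}$$
For example, $m(\tau)=\chi(\tau_1/\tau_2)$ with $\chi\in\mathrm C^\infty_c(-c,c)$, extended by $0$ to $\tau_2=0$, is such a symbol: it is homogeneous of degree $0$, and near a point $(\tau_1,0)$ with $\tau_1\ne0$ it vanishes.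

$\mathrm W^{s,q}$ is the Sobolev (Bessel potential) space with norm $\|(1-\Delta)^{s/2}g\|_{\mathrm L^q}$; for integer $s$ and $1<q<\infty$ this is the classical Sobolev space. In $\mathrm L^r_y(\mathrm W^{s,r}_x)$ one takes the $\mathrm W^{s,r}(\mathbb R)$ norm in $x$ for each fixed $y$, and then the $\mathrm L^r$ norm in $y$. For instance, for $s=1$ the norm is equivalent to $\|F\|_r+\|\partial_xF\|_r$. The estimate in question is
$$\|T_m(f,g)\|_{\mathrm L^r_y(\mathrm W^{s,r}_x)}\lesssim\|f\|_{\mathrm L^p}\|g\|_{\mathrm W^{s,q}}. \tag{10}$$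
It is known for all such $m$, all $s\ge0$ and all $1<p,q,r<\infty$ with $\frac1p+\frac1q=\frac1r>\frac12$, that is, $r<2$. The question, from Frédéric Bernicot and Vjekoslav Kovač, "Sobolev norm estimates for a class of bilinear multipliers", arXiv:1307.7910 (2013), is whether $r<2$ is necessary. It is not.

**Theorem 1.** Let $m$ satisfy (8) and (9), let $s\ge0$ and $1<p,q,r<\infty$ with $\frac1p+\frac1q=\frac1r$. Then $\|T_m(f,g)\|_{\mathrm L^r_y(\mathrm W^{s,r}_x)}\le C\|f\|_{\mathrm L^p}\|g\|_{\mathrm W^{s,q}}$ for $f,g\in\mathcal S(\mathbb R^2)$, with $C$ depending only on $p,q,r,s,c$ and the $C_{\beta_1,\beta_2}$.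

In particular (10) holds whenever $\frac1p+\frac1q=\frac1r\le\frac12$. The proof treats all $r\in(1,\infty)$ at once and does not use the known case. Finiteness of $p$ and $q$ cannot be dropped:

**Theorem 2.** There is one such $m$ for which, with $s=0$, the estimate fails for $p=\infty$, $r=q$, for every $1<q<\infty$, and also for $q=\infty$, $r=p$, for every $1<p<\infty$.

Theorem 1 rests on a dyadic model. Cut $m$ into pieces with $|\tau_2|\sim2^j$. On such a piece $|\tau_1|\lesssim2^j$, so $f$ is smoothed in $x$ at scale $2^{-j}$, while $g$ is restricted in $y$ to oscillation at scale $2^{-j}$. Let $P_k$ be averaging in $x$ over dyadic intervals $[\nu2^{-k},(\nu+1)2^{-k})$, let $R_k$ be the same in $y$, and put $p_k=P_{k+1}-P_k$, $D_k=R_{k+1}-R_k$. For integers $k_0<k_1$ let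
$$T(f,g)=\sum_{k_0\le k<k_1}P_kf\cdot D_kg,\qquad\Lambda(f,g,h)=\int_{\mathbb R^2}T(f,g)\,h. \tag{11}$$

**Theorem 3.** For $1<p,q,r<\infty$ with $\frac1p+\frac1q=\frac1r$ we have $\|T(f,g)\|_r\le C_{p,q}\|f\|_p\|g\|_q$, with $C_{p,q}$ independent of $k_0,k_1$.

Sections 3 to 12 prove Theorem 3, Sections 13 to 15 deduce Theorem 1, and Section 16 proves Theorem 2. All constants are independent of $k_0,k_1$, and $C$ may change from line to line. Functions are real until the end of Section 12. We do not distinguish a bounded function from the operator of multiplication by it.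

## 3. Dyadic averages, stopping times, traces

**Averages.** On $\mathrm L^2(\mathbb R^2)$ the $P_k$ and $R_k$ are orthogonal projections, $P_kP_l=P_{\min(k,l)}$, the $P$'s commute with the $R$'s, and the $p_k$ are mutually orthogonal projections; so are the $D_k$. A function is **$P_k$-measurable** if it is constant in $x$ on dyadic intervals of length $2^{-k}$ and arbitrary in $y$; **$R_k$-measurable** is the analogue in $y$. For instance $1_{[0,1/2)}(x)u(y)$ is $P_1$-measurable for every $u$, but not $P_0$-measurable if $u\not\equiv0$. As a multiplication operator, a bounded $P_k$-measurable function commutes with $P_l$ for all $l\ge k$; similarly for $R$.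

**Stopping times.** A stopping time in $x$ is a function $\tau$ on $\mathbb R^2$ with values in $\{k_-,k_-+1,\dots\}\cup\{\infty\}$ such that $1_{\{\tau>l\}}$ is $P_l$-measurable for each $l\ge k_-$. Put $(P_{\tau\wedge K}f)(x,y)=(P_{\tau(x,y)\wedge K}f)(x,y)$. Then
$$P_k(P_{\tau\wedge K}f)=P_{\tau\wedge k}f\quad(k_-\le k\le K),\qquad\|P_{\tau\wedge K}f\|_2\le\|f\|_2. \tag{12}$$
Indeed $P_{\tau\wedge K}f=P_{k_-}f+\sum_{k_-\le l<K}1_{\{\tau>l\}}p_lf$, and $1_{\{\tau>l\}}p_lf=p_l(1_{\{\tau>l\}}f)$ by measurability. The operator $P_k$ annihilates the terms with $l\ge k$ and fixes the others. The terms are orthogonal, so the squared norm is at most $\|P_{k_-}f\|^2+\sum\|p_lf\|^2\le\|f\|_2^2$.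

**Maximal theorem.** If $\tau=\min\{k\ge k_-:P_k1_A>\lambda\}$ (or $\infty$; possibly with an upper limit on $k$), then $|\{\tau<\infty\}|\le|A|/\lambda$. On each line $y=\text{const}$ the set $\{\tau<\infty\}$ is a disjoint union of dyadic intervals on each of which the mean of $1_A$ exceeds $\lambda$; sum their lengths and integrate in $y$.

*Example.* Let $A=[0,2^{-\nu})\times[0,1)$ and $k_-=0$. For $0\le k\le\nu$, $P_k1_A=2^{k-\nu}$ on $[0,2^{-k})\times[0,1)$ and $0$ elsewhere. For $\lambda=2^{-a}$ with $1\le a\le\nu+1$ the stopping time equals $\nu-a+1$ on $[0,2^{-(\nu-a+1)})\times[0,1)$ and $\infty$ elsewhere, and this set has measure $2^{a-1}|A|\le2^a|A|$.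

**Traces.** If $K:\mathcal L_J\to\mathcal L_I$ has a bounded kernel $\mathsf a(x,y)$ with respect to the normalized measures, then $\operatorname{Tr}K^*K=|I\times J|^{-1}\int|\mathsf a|^2$. For positive trace class operators, $\operatorname{Tr}(ST)=\operatorname{Tr}(S^{1/2}TS^{1/2})\ge0$, hence $\operatorname{Tr}(ST)\le\operatorname{Tr}(ST')$ if $T\le T'$. If $0\le S\le1$ then $S^j\le S$ for $j\ge1$. Finally $\|Su\|^2\le\operatorname{Tr}(S^*S)\|u\|^2$.

## 4. Separated functions, and where square functions stall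

In this section only, $f$ and $g$ are supported in $[0,1)^2$ and $k_0\ge0$. We use Burkholder's inequality: a one-dimensional dyadic martingale transform $\sum_kc_k\Delta_ku$, with constants $|c_k|\le c_*$, has $\mathrm L^q$ norm at most $C_qc_*\|u\|_q$ for $1<q<\infty$.

*$f(x,y)=u(y)$ on the square.* Then $P_kf=f$, so $T(f,g)=f\cdot(R_{k_1}g-R_{k_0}g)$, and Hölder's inequality suffices.

*$f(x,y)=u(x)$ on the square.* For fixed $x$, $y\mapsto T(f,g)(x,y)$ is a martingale transform of $g(x,\cdot)$ whose coefficients are the averages of $u$ around $x$. They are bounded by the dyadic maximal function $u^*(x)$. Since $r\le q$ and $y\in[0,1)$, $\|T(f,g)(x,\cdot)\|_r\le Cu^*(x)\|g(x,\cdot)\|_q$; apply Hölder in $x$ and the maximal theorem.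

*$g(x,y)=v(x)$ on the square.* Then $D_kg=0$ for $k\ge0$.

*$g(x,y)=v(y)$ on the square.* Since $P_{k+1}R_{k+1}-P_kR_k$ corresponds to $p_kf\,R_{k+1}g+P_kf\,D_kg$,
$$\sum_kP_kf\,D_kg=P_{k_1}f\,R_{k_1}g-P_{k_0}f\,R_{k_0}g-\sum_kp_kf\,R_{k+1}g , \tag{13}$$
and for fixed $y$ the last sum is a martingale transform of $f(\cdot,y)$, with coefficients bounded by the maximal function of $v$ at $y$. Argue as before, with the roles exchanged.

For general $f,g$ the natural model is the ordinary paraproduct $\sum_kR_kf\cdot D_kg$, with both operators in $y$. There $R_kf\cdot D_kg=D_k(R_kf\cdot g)$ is a martingale difference, and Burkholder's inequalities bound the $\mathrm L^r$ norm by $C\|\sup_k|R_kf|\|_p\,\|(\sum|D_kg|^2)^{1/2}\|_q$. For our $T$ this stops at the first line: $P_kf\cdot D_kg$ is a martingale difference in neither variable, because $P_kf$ is arbitrary in $y$ and $D_kg$ is arbitrary in $x$. For example, let $s$ be $1$ on $[0,\frac12)$, $-1$ on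 $[\frac12,1)$ and $0$ elsewhere, and $f=g=1_{[0,1)}(x)s(y)$. Then $P_0f\cdot D_0g=1_{[0,1)^2}$, which has no cancellation at all.

One can still use that $D_k$ is a projection and pair with $h$:
$$|\Lambda(f,g,h)|=\Big|\sum_k\langle D_kg,D_k(hP_kf)\rangle\Big|\le\|g\|_2\Big(\sum_k\|D_k(hP_kf)\|_2^2\Big)^{1/2}. \tag{14}$$
Here a different function $hP_kf$ is differenced at each scale, so orthogonality of the $D_k$ does not sum the series. By (6), this series is $\sum_k\sum_Q|Q|\langle P_kf,G_QP_kf\rangle$, and we attack it with the operators of Section 1. They must first be adapted to the densities of the sets on which $f,g,h$ live.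

## 5. Cutting $f$ and $g$ along the density of $A$

**Proposition 4.** Let $0<\varepsilon<1$, $|f|\le1_E$, $|g|\le1_F$, $|h|\le1_A$, $0<|A|\le\min(|E|,|F|)$, $|E|,|F|<\infty$. Then $|\Lambda(f,g,h)|\le C_\varepsilon|A|\,(|E||F|/|A|^2)^\varepsilon$.

**Step 1 (stopping times).** This step splits $f$ and $g$ into pieces on which the density of $A$ is under control. Let $A^x_k=P_k1_A$ and $A^y_k=R_k1_A$; clearly $A^x_{k+1}\le2A^x_k$ and $A^y_{k+1}\le2A^y_k$. Let $a_0\ge0$ be the integer with $2^{-a_0-1}<|A|/|E|\le2^{-a_0}$, and define $b_0$ likewise with $F$. Put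
$$\tau^{(a)}=\min\{k\in[k_0,k_1]:A^x_k>2^{-a}\},\qquad\sigma^{(b)}=\min\{k\in[k_0,k_1]:A^y_k>2^{-b}\},$$
with value $\infty$ if there is no such $k$. Thus $\tau^{(0)}=\sigma^{(0)}=\infty$ and $\tau^{(a+1)}\le\tau^{(a)}$. These are stopping times in $x$ and in $y$, and $|\{\tau^{(a)}<\infty\}|\le2^a|A|$, $|\{\sigma^{(b)}<\infty\}|\le2^b|A|$ by the maximal theorem. Set
$$f^a=P_{\tau^{(a)}\wedge k_1}f-P_{\tau^{(a+1)}\wedge k_1}f\ \ (0\le a<a_0),\qquad f^{a_0}=P_{\tau^{(a_0)}\wedge k_1}f .$$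
The sum telescopes: $\sum_{a\le a_0}f^a=P_{k_1}f$. By (12), for $k_0\le k\le k_1$,
$$P_kf^a=P_{\tau^{(a)}\wedge k}f-P_{\tau^{(a+1)}\wedge k}f\quad(\text{only the first term if }a=a_0),\qquad|P_kf^a|\le2. \tag{15}$$
Moreover $\|f^a\|_2^2\le8\cdot2^a|A|$. For $a<a_0$: where $\tau^{(a+1)}=\infty$, also $\tau^{(a)}=\infty$ and $f^a=0$, so $\|f^a\|_2^2\le4\cdot2^{a+1}|A|$. For $a=a_0$: $\|f^{a_0}\|_2^2\le\|f\|_2^2\le|E|\le2^{a_0+1}|A|$ by (12). Define $g^b$, $0\le b\le b_0$, in the same way in $y$ with $\sigma^{(b)}$; the same bounds hold, with $\|g^b\|_2^2\le8\cdot2^b|A|$. Since $P_kP_{k_1}f=P_kf$ and $\sum_bD_kg^b=D_kR_{k_1}g=D_kg$ for $k_0\le k<k_1$,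
$$\Lambda(f,g,h)=\sum_{a\le a_0,\ b\le b_0}\ \sum_{k_0\le k<k_1}\int P_kf^a\,D_kg^b\,h .$$

**Step 2 (the part after stopping in $x$).** Fix $a,b$, put $\alpha=2^{-a}$, $\beta=2^{-b}$, and let
$$W_k=1_{\{k<\tau^{(a)}\}}\ (P_k\text{-measurable}),\qquad Z_k=1_{\{k<\sigma^{(b)}\}}\ (R_k\text{-measurable}),\qquad k_0\le k\le k_1 .$$
Both decrease in $k$, and by definition of the stopping times and doubling,
$$A^x_k\le\alpha,\ A^x_{k+1}\le2\alpha\ \text{ where }W_k=1;\qquad A^y_k\le\beta,\ A^y_{k+1}\le2\beta\ \text{ where }Z_k=1. \tag{16}$$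
Where $k\ge\tau^{(a)}$ we also have $k\ge\tau^{(a+1)}$, so (15) gives $P_kf^a=f^a$ there. The terms with $k\ge\tau^{(a)}$ therefore add up pointwise to
$$\int hf^a\,\big(R_{k_1}g^b-R_{\tau^{(a)}}g^b\big)1_{\{\tau^{(a)}<k_1\}},$$
which is at most $2\cdot4\,|A|=8|A|$ in absolute value.

**Step 3 (the part before stopping).** Where $k\ge\sigma^{(b)}$ the stopped martingales in $g^b$ have stopped moving, so $D_kg^b=Z_kD_kg^b$. As $D_k$ is a projection, Cauchy–Schwarz gives, as in (14),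
$$\Big|\sum_k\int W_kP_kf^a\,D_kg^b\,h\Big|=\Big|\sum_k\langle D_kg^b,D_k(Z_khW_kP_kf^a)\rangle\Big|\le\Big(\frac{8|A|}\beta\Big)^{1/2}\Big(\sum_k\|D_k(Z_khW_kP_kf^a)\|_2^2\Big)^{1/2}. \tag{17}$$

**Proposition 5.** For every integer $N\ge1$, $\ \sum_{k_0\le k<k_1}\|D_k(Z_khW_kP_kf^a)\|_2^2\le C_N|A|\,\beta^{1-\frac1{N+1}}$.

**Step 4 (Proposition 5 implies Proposition 4).** By (17) the part before stopping is at most $C_N|A|\beta^{-1/(2N+2)}\le C_N|A|(|F|/|A|)^{1/(2N+2)}$, because $\beta\ge2^{-b_0}\ge|A|/|F|$. The number of pairs $(a,b)$ is $(a_0+1)(b_0+1)\le(1+\log_2\frac{|E|}{|A|})(1+\log_2\frac{|F|}{|A|})$. Choose $N$ with $\frac1{2N+2}\le\frac\varepsilon2$ and use $1+\log_2t\le C_\varepsilon t^{\varepsilon/2}$ for $t\ge1$. Summing over pairs gives Proposition 4.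

Sections 6 to 11 prove Proposition 5. From now on $a,b$ are fixed and we write $f$ for $f^a$ and $f_k=P_kf$, so that $|f_k|\le2$ for $k_0\le k\le k_1$ and $\|f\|_2^2\le8|A|/\alpha$.

## 6. Four moves from scale $k$ to scale $k+1$

Let $\kappa=1/(4\alpha\beta)$. For $k_0\le k<k_1$ define on $\mathrm L^2(\mathbb R^2)$
$$\begin{aligned}C_k&=\kappa P_kW_khZ_kR_kZ_khW_kP_k,& C_k'&=\kappa P_kW_khZ_kR_{k+1}Z_khW_kP_k,\\ C_k''&=\kappa P_{k+1}W_khZ_kR_{k+1}Z_khW_kP_{k+1},& C_k'''&=\kappa P_{k+1}W_khZ_{k+1}R_{k+1}Z_{k+1}hW_kP_{k+1},\end{aligned} \tag{18}$$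
and define $C_{k_1}$ by the first formula. On squares of side $2^{-k}$, $C_k$ is the operator (1) for the function $Z_khW_k$, multiplied by $\kappa$. The moves $C_k\to C_k'\to C_k''$ are the cuts of $J$ and of $I$, and $C_k''\to C_k'''\to C_{k+1}$ update the cut-offs $Z$ and $W$. The moves are related as follows.

* $C_k'=C_k+G_k$ with $G_k=\kappa P_kW_khZ_kD_kZ_khW_kP_k\ge0$.
* $C_k'=P_kC_k''P_k$, since $P_kP_{k+1}=P_k$.
* $C_k'''=C_k''-U_k$ with $U_k=\kappa P_{k+1}W_kh(Z_k-Z_{k+1})R_{k+1}(Z_k-Z_{k+1})hW_kP_{k+1}\ge0$. Indeed $Z_k,Z_{k+1}$ commute with $R_{k+1}$ and $(Z_k-Z_{k+1})Z_{k+1}=0$, so $Z_kR_{k+1}Z_k-Z_{k+1}R_{k+1}Z_{k+1}=R_{k+1}(Z_k-Z_{k+1})=(Z_k-Z_{k+1})R_{k+1}(Z_k-Z_{k+1})$.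
* $C_{k+1}=W_{k+1}C_k'''W_{k+1}$, since $W_k,W_{k+1}$ commute with $P_{k+1}$ and $W_{k+1}W_k=W_{k+1}$.

**Lemma 6.** Each $C\in\{C_k,C_k',C_k'',C_k'''\}$ (and $C_{k_1}$) satisfies $0\le C\le1$ on $\mathrm L^2$ and $\|C\psi\|_\infty\le\|\psi\|_\infty$ for $\psi\in\mathrm L^2\cap\mathrm L^\infty$. Consequently $0\le G_k\le1$ and $0\le U_k\le1$.

*Proof.* Positivity is visible in (18). For $C_k''$, (16) gives
$$|R_{k+1}(Z_khW_kP_{k+1}\psi)|\le\|\psi\|_\infty Z_kA^y_{k+1}\le2\beta\|\psi\|_\infty,$$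
hence $|C_k''\psi|\le2\beta\kappa\|\psi\|_\infty W_kA^x_{k+1}\le4\alpha\beta\kappa\|\psi\|_\infty=\|\psi\|_\infty$. For $C_k$, $C_k'$, $C_k'''$ the same computation gives the factors $\beta\cdot\alpha$, $2\beta\cdot\alpha$, $\beta\cdot2\alpha$ in place of $2\beta\cdot2\alpha$. By self-adjointness, for $\psi\in\mathrm L^1\cap\mathrm L^2$ and $\phi\in\mathrm L^2\cap\mathrm L^\infty$, $|\langle C\psi,\phi\rangle|=|\langle\psi,C\phi\rangle|\le\|\psi\|_1\|\phi\|_\infty$, so $C$ contracts the $\mathrm L^1$ norm. By Riesz–Thorin it is a contraction on $\mathrm L^2$. Finally $0\le G_k\le C_k'\le1$ and $0\le U_k\le C_k''\le1$. $\square$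

The vectors move along with the operators. Put
$$\varphi_k=W_kf_k\ (k_0\le k\le k_1),\qquad\varphi_k''=W_kf_{k+1}=\varphi_k+d_k,\qquad d_k=W_kp_kf=p_k(W_kf)\ (k_0\le k<k_1).$$
Then $\varphi_k\in\operatorname{ran}P_k$, $d_k\in\operatorname{ran}p_k$, $\varphi_{k+1}=W_{k+1}\varphi_k''$ and $|\varphi_k|,|\varphi_k''|\le2$. With
$$B=\frac{8|A|}\alpha,\qquad\Theta=\frac B\beta\ge B \tag{19}$$
we have $\|\varphi_k\|_2^2\le B$ and $\sum_k\|d_k\|_2^2\le\|f\|_2^2\le B$. For $n\ge0$ let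
$$Y_n=\sum_k\|G_k^{1/2}C_k^n\varphi_k\|^2,\qquad X_n=\sum_k\|p_kC_k''(C_k')^n\varphi_k\|^2, \tag{20}$$
with sums over $k_0\le k<k_1$; all are finite. Since $\langle G_k\varphi_k,\varphi_k\rangle=\kappa\|D_k(Z_khW_kf_k)\|^2$,
$$Y_0=\kappa\sum_k\|D_k(Z_khW_kf_k)\|_2^2 . \tag{21}$$
As $\kappa|A|=B/(32\beta)$, Proposition 5 is equivalent to
$$Y_0\le C_N\,B\,\beta^{-\frac1{N+1}}=C_N\,B^{1-\frac1{N+1}}\,\Theta^{\frac1{N+1}}. \tag{22}$$

## 7. The trace of the square bounds $X_n$ and $Y_n$ by $4\Theta$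

**Lemma 7.** $X_n\le4\Theta$ for all $n\ge0$, and $Y_n\le4\Theta$ for all $n\ge1$.

The bound for $Y_n$ does not include $n=0$, the only case we want in the end.

**Step 1 (blocks).** This step brings the operators into the form of Section 1. On functions constant in $x$ on the relevant dyadic intervals, $C_k$ is a direct sum over squares $I\times J$ of side $2^{-k}$; $C_k'$ over rectangles with $|I|=2^{-k}$, $|J|=2^{-k-1}$; $C_k''$, $U_k$ and $C_k'''$ over squares of side $2^{-k-1}$. The block on $\rho=I\times J$ is $C_\rho=\kappa K_\rho^*K_\rho$ on $\mathcal L_J$, where $K_\rho:\mathcal L_J\to\mathcal L_I$ has kernel $(ZhW)(x,y)$ with the respective cut-offs; on $\rho$, $W$ depends only on $y$ and $Z$ only on $x$. If $\psi$ equals $\psi_\rho(y)$ on $\rho$, then $\|\psi\|_{\mathrm L^2(\rho)}^2=|\rho|\,\|\psi_\rho\|_{\mathcal L_J}^2$, so by Lemma 6 the blocks are positive contractions. Also $\operatorname{Tr}C_\rho=\kappa|\rho|^{-1}\int_\rho|ZhW|^2$.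 For a positive block operator $S=\oplus S_\rho$ put $\mathcal T(S)=\sum_\rho|\rho|\operatorname{Tr}S_\rho$. Then for all our operators
$$0\le\mathcal T(C^2)\le\mathcal T(C)\le\kappa\int h^2\le\kappa|A| . \tag{23}$$

**Step 2 (the two cuts increase $\mathcal T(C^2)$).** For $C_k\to C_k'$ we have on $Q=I\times J$ of side $2^{-k}$ that $D_k=s_JR_ks_J$; as $s_J$ depends on $y$ only, $G_Q=s_JC_Qs_J$. By (4), $\mathcal T(C_k'^2)-\mathcal T(C_k^2)=\sum_Q|Q|\operatorname{Tr}(C_QG_Q)\ge0$. For $C_k'\to C_k''$, (5) gives the increase $\sum_\rho|\rho|\operatorname{Tr}\Delta_\rho^2\ge0$, with $\rho=I\times J$, $|I|=2^{-k}$, $|J|=2^{-k-1}$, and $\Delta_\rho=\frac12(C_+''-C_-'')$.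

**Step 3 (updating $Z$ costs little).** In each block $\operatorname{Tr}C''^2-\operatorname{Tr}(C''-U)^2\le2\operatorname{Tr}(C''U)\le2\operatorname{Tr}U$. So the decrease of $\mathcal T(C^2)$ in $C_k''\to C_k'''$ is at most $2\mathcal T(U_k)=2\kappa\int h^2W_k(Z_k-Z_{k+1})$, and the sum over $k$ is at most $2\kappa|A|$, since $\sum_k(Z_k-Z_{k+1})\le1$.

**Step 4 (updating $W$ costs little).** Put $W=W_{k+1}$, $W'=W_k-W_{k+1}$ and let $C=(W+W')C(W+W')$ be a block of $C_k'''$; the corresponding block of $C_{k+1}$ is $WCW$. Then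
$$\operatorname{Tr}C^2-\operatorname{Tr}(WCW)^2=2\operatorname{Tr}(WCW'C)+\operatorname{Tr}(W'CW'C)\le2\operatorname{Tr}(W'C^2W')\le2\operatorname{Tr}(W'CW').$$
For the first inequality, $\operatorname{Tr}(W'C^2W')=\operatorname{Tr}(W'C(W+W')CW')=\operatorname{Tr}(WCW'C)+\operatorname{Tr}(W'CW'C)$ and $\operatorname{Tr}(W'CW'C)=\operatorname{Tr}(W'CW')^2\ge0$; for the second, $C^2\le C$. Summing over blocks and $k$, the total decrease is at most $2\kappa\sum_k\int h^2(W_k-W_{k+1})\le2\kappa|A|$.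

**Step 5 (total increase).** By (23), $\mathcal T(C_{k_0}^2)\ge0$ and $\mathcal T(C_{k_1}^2)\le\kappa|A|$. Hence
$$\sum_k\Big(\sum_Q|Q|\operatorname{Tr}(C_QG_Q)+\sum_\rho|\rho|\operatorname{Tr}\Delta_\rho^2\Big)\le\kappa|A|+4\kappa|A|=\frac{5|A|}{4\alpha\beta}\le\Theta . \tag{24}$$

**Step 6 (conclusion).** We turn (24) into bounds for vectors that are bounded by $2$. Let $\psi=(C_k')^n\varphi_k\in\operatorname{ran}P_k$. By Lemma 6, $|\psi|\le2$, so $\|\psi_\rho\|_{\mathcal L_J}\le2$. On $I_\pm\times J$ the function $C_k''\psi$ is $C_\pm''\psi_\rho$, and $p_k$ subtracts the average of the two; so $p_kC_k''\psi=\pm\Delta_\rho\psi_\rho$ there. Therefore $X_n\le\sum_k\sum_\rho|\rho|\cdot4\operatorname{Tr}\Delta_\rho^2\le4\Theta$. Similarly, with $\varphi_Q$ the function of $y$ that represents $\varphi_k$ on $Q$, for $n\ge1$,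
$$\|G_Q^{1/2}C_Q^n\varphi_Q\|^2\le4\operatorname{Tr}(G_Q^{1/2}C_Q^{2n}G_Q^{1/2})\le4\operatorname{Tr}(C_QG_Q),$$
since $C_Q^{2n}\le C_Q$. Multiply by $|Q|$ and sum: $Y_n\le4\Theta$. $\square$

## 8. Moments along the moves, and the losses at stopping times

For an integer $M\ge1$ let
$$L_M(k)=\langle\varphi_k,C_k^M\varphi_k\rangle\in[0,B],\qquad k_0\le k\le k_1 .$$
We write $L_M(k+1)-L_M(k)$ as the sum of four increments:
$$\begin{aligned}
\mathrm{(i)}\ &\langle\varphi_k,(C_k')^M\varphi_k\rangle-\langle\varphi_k,C_k^M\varphi_k\rangle, & \mathrm{(ii)}\ &\langle\varphi_k'',(C_k'')^M\varphi_k''\rangle-\langle\varphi_k,(C_k')^M\varphi_k\rangle,\\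
\mathrm{(iii)}\ &\langle\varphi_k'',(C_k''')^M\varphi_k''\rangle-\langle\varphi_k'',(C_k'')^M\varphi_k''\rangle, & \mathrm{(iv)}\ &\langle\varphi_{k+1},C_{k+1}^M\varphi_{k+1}\rangle-\langle\varphi_k'',(C_k''')^M\varphi_k''\rangle .
\end{aligned}$$
The sum over $k$ of all of them is $L_M(k_1)-L_M(k_0)\in[-B,B]$. A "word" is one term in the noncommutative expansion of a product of sums of operators. All letters have norm at most $1$ by Lemma 6.

**Lemma 8.** Summed over $k$, the absolute values of the increments (iii) add up to at most $2^MB$, and those of (iv) to at most $2^{M+1}B$.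

*Proof.* *Increments (iii).* Expand $(C_k''-U_k)^M$. A word containing $U_k$ has the form $\pm(C_k'')^uU_k\cdots U_k(C_k'')^v$, or $\pm(C_k'')^uU_k(C_k'')^v$. It contributes at most $\nu_u\nu_v$ in absolute value, where $\nu_u=\|U_k^{1/2}(C_k'')^u\varphi_k''\|$. The function $\psi=(C_k'')^u\varphi_k''$ satisfies $|\psi|\le2$ by Lemma 6. Where $Z_k=1$ we have $|R_{k+1}(hW_kP_{k+1}\psi)|\le2A^y_{k+1}\le4\beta$, so
$$\nu_u^2=\kappa\|(Z_k-Z_{k+1})R_{k+1}(hW_kP_{k+1}\psi)\|^2\le\kappa(4\beta)^2|\{\sigma^{(b)}=k+1\}| .$$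
Hence $\sum_k\nu_u^2\le16\kappa\beta^2|A|/\beta=4|A|/\alpha\le B$. By Cauchy–Schwarz in $k$ each of the fewer than $2^M$ words sums to at most $B$.

*Increments (iv).* Since $C_k'''=W_kC_k'''W_k$ and $\varphi_k''=W_k\varphi_k''$, we may insert $W_k=W_{k+1}+W'$, $W'=W_k-W_{k+1}$, at each of the $M+1$ places of $\langle\varphi_k'',(C_k''')^M\varphi_k''\rangle$. The word without $W'$ is $\langle\varphi_{k+1},C_{k+1}^M\varphi_{k+1}\rangle$, because $W_{k+1}C_k'''W_{k+1}=C_{k+1}$ and $W_{k+1}\varphi_k''=\varphi_{k+1}$. Reading any other word from its first and its last $W'$, it has the form $\langle W'\psi_1,VW'\psi_2\rangle$ with $\|V\|\le1$ ($V=1$ if $W'$ occurs once) and $\psi_i\in\{\varphi_k''\}\cup\{C_k'''C_{k+1}^u\varphi_{k+1}:u\ge0\}$. So $|\psi_i|\le2$, and the word is at most $4|\{W'=1\}|=4|\{\tau^{(a)}=k+1\}|$. Summed over $k$, each word is at most $4|A|/\alpha\le B$, and there are fewer than $2^{M+1}$ of them. $\square$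

## 9. The first moment alone loses $\beta^{-1/2}$

Take $M=1$. The increment (i) is exactly $\langle\varphi_k,G_k\varphi_k\rangle$, which sums to $Y_0$. For (ii), recall $C_k'=P_kC_k''P_k$, $\varphi_k''=\varphi_k+d_k$ with $d_k\in\operatorname{ran}p_k$, so
$$\langle\varphi_k'',C_k''\varphi_k''\rangle-\langle\varphi_k,C_k'\varphi_k\rangle=2\langle d_k,p_kC_k''\varphi_k\rangle+\langle d_k,C_k''d_k\rangle .$$
By Cauchy–Schwarz in $k$ these sum to at most $2(BX_0)^{1/2}+B$ in absolute value. With Lemma 8 and $X_0\le4\Theta$,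
$$Y_0\le B+2(BX_0)^{1/2}+B+2B+4B\le8B+4(B\Theta)^{1/2}\le12\,(B\Theta)^{1/2}. \tag{25}$$
This is (22) for $N=1$. If $\beta=1$, then $\Theta=B$ and nothing better is needed. For small $\beta$, (17) now yields only $C|A|\beta^{-1/4}$, so Proposition 4 with $(|F|/|A|)^{1/4+\varepsilon}$ in place of $(|F|/|A|)^\varepsilon$; the argument of Section 12 then reaches only $q<4$.

The loss has one source: $X_0$ was bounded by the crude quantity $4\Theta$. To do better we must estimate $X_0=\sum_k\|p_kC_k''\varphi_k\|^2$, and this sum is an exact part of the second moment, $M=2$: in (ii) the word with a single $p_k$ in the middle is $\langle\varphi_k,C_k''p_kC_k''\varphi_k\rangle$. The price is that $M=2$ brings in $Y_1$ and $X_1$; then $Y_1$ is an exact part of $M=3$, and so on. Arrange the quantities in one chain,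
$$t_{-1}=B,\quad t_0=Y_0,\quad t_1=X_0,\quad t_2=Y_1,\quad t_3=X_1,\quad\dots,\qquad t_{2n}=Y_n,\ t_{2n+1}=X_n. \tag{26}$$
Up to lower order, (25) says $t_0\lesssim(t_{-1}t_1)^{1/2}$. If $t_j\le(t_{j-1}t_{j+1})^{1/2}$ held for every $j$ from $0$ to $N-1$, then $\log t_j$ would be convex on $[-1,N]$, with end values $\log B$ and at most $\log4\Theta$, and at $j=0$ we would read off $t_0\le B^{1-\frac1{N+1}}(4\Theta)^{\frac1{N+1}}$, that is, (22). The true inequalities have more terms and constants; the next two sections show that this does no harm.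

## 10. The recursion from all moments

**Lemma 9.** With the notation (26), for every $j\ge0$,
$$t_j\le C_j\sum_{(l,l')\in S_j}(t_lt_{l'})^{1/2},\qquad S_j=\{(l,l'):-1\le l\le l',\ l+l'\le2j,\ (l,l')\ne(j,j)\}. \tag{27}$$

Fix $M\ge1$. Write $\eta_u=\|G_k^{1/2}C_k^u\varphi_k\|$ and $\xi_u=\|p_kC_k''(C_k')^u\varphi_k\|$, suppressing $k$, so that $\sum_k\eta_u^2=Y_u$ and $\sum_k\xi_u^2=X_u$.

**Step 1 (increments (i)).** We expand $(C_k+G_k)^M$; the word $C_k^M$ cancels. A word $C^uGC^v$ with exactly one $G$, $u+v=M-1$, contributes $\langle G^{1/2}C^u\varphi_k,G^{1/2}C^v\varphi_k\rangle$; for $u=v$ this is exactly $\eta_u^2$. A word $C^uG\cdots GC^v$ with at least two $G$'s contributes at most $\eta_u\eta_v$ in absolute value, where $u+v\le M-2$: split off $G^{1/2}$ on either side, and what remains in the middle has norm at most $1$.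

**Step 2 (increments (ii)).** Put $P=P_k$, $p=p_k$. As $C''=(P+p)C''(P+p)$, $P\varphi''=\varphi$ and $p\varphi''=d_k$, we expand into the words
$$\langle\pi_0\varphi'',\,C''\pi_1C''\cdots\pi_{M-1}C''\pi_M\varphi''\rangle,\qquad\pi_i\in\{P,p\}.$$
The all-$P$ word is $\langle\varphi,(C')^M\varphi\rangle$, which cancels. The others are of three kinds.

* *$\pi_0=\pi_M=P$.* Let the first $p$ be at position $u+1$ and the last at position $M-v-1$. To the left of the first $p$ there are $u+1$ letters $C''$, separated by $P$'s; moved to the left side of the inner product they give $pC''(C')^u\varphi$. The same count on the right gives $pC''(C')^v\varphi$. So the word is $\langle pC''(C')^u\varphi,V\,pC''(C')^v\varphi\rangle$ with $\|V\|\le1$. If there is a single $p$, then $u+v=M-2$ and $V=1$; for $u=v$ the word is exactly $\xi_u^2$. If there are at least two, then $u+v\le M-3$. In all cases the absolute value is at most $\xi_u\xi_v$.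
* *Exactly one of $\pi_0,\pi_M$ is $p$.* Say $\pi_0=p$; if the last $p$ is at position $M-v-1$, then $0\le v\le M-1$ and the word is $\langle d_k,V\,pC''(C')^v\varphi\rangle$, at most $\|d_k\|\xi_v$ in absolute value. The other case is symmetric.
* *$\pi_0=\pi_M=p$.* The word is at most $\|d_k\|^2$ in absolute value.

**Step 3 (summation over $k$).** The total of all increments lies in $[-B,B]$, and (iii) and (iv) contribute at most $2^{M+2}B$ by Lemma 8. For all other words use Cauchy–Schwarz in $k$, with $\sum_k\|d_k\|^2\le B$. For $M=2n+1$, keep on the left the word of Step 1 with one $G$ and $u=v=n$, whose sum is $Y_n$. For $M=2n+2$, keep the word of Step 2 with $\pi_0=\pi_M=P$, one $p$ and $u=v=n$, whose sum is $X_n$. This yields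
$$Y_n\le C_n\Big[B+\sum_{\substack{u+v\le2n\\(u,v)\ne(n,n)}}(Y_uY_v)^{\frac12}+\sum_{u+v\le2n-1}(X_uX_v)^{\frac12}+\sum_{v\le2n}(BX_v)^{\frac12}\Big], \tag{28}$$
$$X_n\le C_n\Big[B+\sum_{\substack{u+v\le2n\\(u,v)\ne(n,n)}}(X_uX_v)^{\frac12}+\sum_{u+v\le2n+1}(Y_uY_v)^{\frac12}+\sum_{v\le2n+1}(BX_v)^{\frac12}\Big]. \tag{29}$$

**Step 4 (index bookkeeping).** It remains to see that all pairs lie in $S_j$. The term $B$ is the pair $(-1,-1)$. For $j=2n$, from (28): the $Y$-pairs have index sum $2(u+v)\le4n$, with $(j,j)$ excluded; the $X$-pairs have odd indices with sum $2(u+v)+2\le4n$; the terms $BX_v$ have sum $-1+2v+1\le4n$. For $j=2n+1$, from (29): the $X$-pairs have sum $2(u+v)+2\le4n+2$, with $(j,j)$ excluded; the $Y$-pairs have even indices with sum $2(u+v)\le4n+2$; the terms $BX_v$ have sum $2v\le4n+2$. $\square$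

## 11. Solving the recursion with a strictly concave weight

**Lemma 10.** Let $N\ge1$. Then $t_0\le C_NB^{1-\frac1{N+1}}\Theta^{\frac1{N+1}}$; that is, (22) and Proposition 5 hold.

*Proof.* The inequality (27) and Lemma 7 are homogeneous, so divide all $t_j$ and $\Theta$ by $B$. Now $t_{-1}=1$, $\Theta\ge1$, $t_j\le4\Theta$ for $j\ge1$, and $t_0<\infty$. We compare $t_l$ with a geometric sequence, corrected by a strictly concave exponent that absorbs the constants $C_j$. Let $\varrho=\Theta^{1/(N+1)}\ge1$,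
$$\mathsf q(u)=(4N+4)u-u^2,\qquad w_l=\varrho^{\,l+1}e^{S\mathsf q(l+1)}\quad(l\ge-1),$$
with $S>0$ to be chosen. The function $\mathsf q$ is nonnegative and increasing on $[0,2N+2]$, and $w_{-1}=1$. Put $H=\max_{0\le j\le N-1}t_j/w_j<\infty$.

For $N\le l\le2N-1$ we have $t_l\le4\Theta=4\varrho^{N+1}\le4w_l$. Together with $t_{-1}=w_{-1}$ this gives $t_l\le\max(H,4)w_l$ for $-1\le l\le2N-1$.

Let $0\le j\le N-1$ and $(l,l')\in S_j$; then $l'\le2j+1\le2N-1$. Put $u=l+1$, $u'=l'+1$, so $u+u'\le2(j+1)$, and note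
$$\tfrac12(\mathsf q(u)+\mathsf q(u'))=\mathsf q\big(\tfrac{u+u'}2\big)-\big(\tfrac{u-u'}2\big)^2 .$$
If $u+u'=2(j+1)$, then $u\ne u'$ have the same parity, so $|u-u'|\ge2$ and the right side is at most $\mathsf q(j+1)-1$. Otherwise $u+u'\le2j+1$, and it is at most $\mathsf q(j+\frac12)=\mathsf q(j+1)-(2N+2-j-\frac34)\le\mathsf q(j+1)-1$. Since $\varrho\ge1$, in both cases
$$(w_lw_{l'})^{1/2}\le\varrho^{j+1}e^{S(\mathsf q(j+1)-1)}=e^{-S}w_j .$$
So (27) gives $t_j\le C_j|S_j|e^{-S}\max(H,4)w_j$ for $0\le j\le N-1$. Choose $S=S(N)$ such that $C_j|S_j|e^{-S}\le\frac12$ for all $j<N$. Then $H\le\frac12\max(H,4)$, which forces $H\le4$. Hence $t_0\le4w_0=4e^{S\mathsf q(1)}\varrho=C_N\Theta^{1/(N+1)}$. Undoing the normalization gives the lemma. $\square$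

This completes the proof of Proposition 5, hence of Proposition 4.

## 12. From Proposition 4 to Theorem 3

**Step 1 (reduction to finitely many cells).** We reduce to functions for which all sums and stopping times are finite. Let $K\ge k_1$ and let $\mathbb B_K$ be the $\sigma$-algebra generated by dyadic squares of side $2^{-K}$. If $f,g$ are $\mathbb B_K$-measurable, so is $T(f,g)$. Such functions of bounded support, over all $K$, are dense in $\mathrm L^p$ and $\mathrm L^q$, and each term $P_kf\,D_kg$ is continuous $\mathrm L^p\times\mathrm L^q\to\mathrm L^r$. So it suffices to treat them, with constants independent of $K$.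

**Step 2 (restricted weak type).** Proposition 4 requires $A$ to be the smallest set; here we remove this requirement. Let $|f|\le1_E$, $|g|\le1_F$ be $\mathbb B_K$-measurable with $E=\{f\ne0\}$, $F=\{g\ne0\}$ bounded and nonempty. Let $\lambda>0$ and $A=\{T(f,g)>\lambda\}$ with $|A|>0$; $|A|<\infty$ since $T(f,g)\in\mathrm L^2$. Let $0<\varepsilon<1$, and $\Psi_\varepsilon(t)=t$ for $t\le1$, $\Psi_\varepsilon(t)=t^\varepsilon$ for $t\ge1$. We show
$$\lambda\le C_\varepsilon\,\Psi_\varepsilon(|E|/|A|)\,\Psi_\varepsilon(|F|/|A|). \tag{30}$$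

*First case, $4|E|\ge|A|$.* Put $\tilde f=f$, $\Omega_1=\emptyset$, $\mu_1=1$.

*Second case, $4|E|<|A|$.* Put $\mu_1=4|E|/|A|<1$, $\tau=\min\{k\le K:P_k1_E>\mu_1\}$ (or $\infty$), $\Omega_1=\{\tau<\infty\}$ and $\tilde f=P_{\tau\wedge K}f$. The minimum exists, and $\tau$ is bounded below, because $E$ is bounded and hence $P_k1_E\to0$ uniformly as $k\to-\infty$. Then:

* $|\Omega_1|\le|E|/\mu_1=|A|/4$ by the maximal theorem.
* Off $\Omega_1$, $1_E=P_K1_E\le\mu_1<1$, so $\tilde f=f=0$ there. On $\Omega_1$, $|\tilde f|\le P_\tau1_E\le2P_{\tau-1}1_E\le2\mu_1$. Thus $|\tilde f|\le2\mu_11_{\Omega_1}$.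
* $P_k\tilde f=P_{\tau\wedge k}f$ for $k\le K$ by (12), and this equals $P_kf$ off $\Omega_1$.

Define $\tilde g,\Omega_2,\mu_2$ likewise in $y$; off $\Omega_2$ we have $D_k\tilde g=D_kg$ for $k<k_1$. Let $A'=A\setminus(\Omega_1\cup\Omega_2)$. Then $|A'|\ge|A|/2$ and $T(f,g)=T(\tilde f,\tilde g)$ on $A'$, so $\lambda|A'|\le\Lambda(\tilde f,\tilde g,1_{A'})$. Moreover $|\tilde f|\le2\mu_11_{E''}$, where in the second case $E''\supseteq\Omega_1$ with $|E''|=|A'|$ (possible as $|\Omega_1|\le|A|/4\le|A'|$), and in the first case $E''\supseteq E$ with $|E''|=\max(|E|,|A'|)\le4|E|$. Choose $F''$ similarly. Now $|A'|\le\min(|E''|,|F''|)$, and Proposition 4 for $\tilde f/(2\mu_1)$, $\tilde g/(2\mu_2)$ gives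
$$\lambda\le C_\varepsilon\,\mu_1\Big(\frac{|E''|}{|A'|}\Big)^\varepsilon\,\mu_2\Big(\frac{|F''|}{|A'|}\Big)^\varepsilon .$$
In the second case $\mu_1(|E''|/|A'|)^\varepsilon=4|E|/|A|$. In the first case it is at most $(8|E|/|A|)^\varepsilon$ with $|E|/|A|\ge\frac14$. Both are at most $C\Psi_\varepsilon(|E|/|A|)$. The same holds for the other factor, and (30) follows.

**Step 3 (a trilinear form of (30)).** Since $\Psi_\varepsilon(t)\le t^\theta$ for $\theta\in[\varepsilon,1]$, and (30) applies to $-f$ as well,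
$$\lambda\,|\{|T(f,g)|>\lambda\}|^{\theta_1+\theta_2}\le C_\varepsilon|E|^{\theta_1}|F|^{\theta_2},\qquad\theta_1,\theta_2\in[\varepsilon,1].$$
Let $\theta=\theta_1+\theta_2<1$, let $\mathcal N=C_\varepsilon|E|^{\theta_1}|F|^{\theta_2}$, let $A$ now be any set of finite positive measure and $|h|\le1_A$. Then
$$|\Lambda(f,g,h)|\le\int_A|T(f,g)|\le\int_0^\infty\min\big(|A|,(\mathcal N/\lambda)^{1/\theta}\big)\,d\lambda=\frac{\mathcal N|A|^{1-\theta}}{1-\theta},$$
where the integral is split at $\lambda=\mathcal N|A|^{-\theta}$. Thus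
$$|\Lambda(f,g,h)|\le C|E|^{\theta_1}|F|^{\theta_2}|A|^{1-\theta_1-\theta_2}. \tag{31}$$

**Step 4 (strong type).** We sum (31) over level sets, using the freedom in $\theta_1,\theta_2$. Given $p,q,r$, choose $\varepsilon,\delta>0$ with $\frac1p\pm\delta,\frac1q\pm\delta\in[\varepsilon,1]$ and $\frac1r+2\delta<1$. Let $f,g,h$ be $\mathbb B_K$-measurable of bounded support. Write $f=\sum_i2^if_i$ (a finite sum) with $f_i=2^{-i}f1_{E_i}$, $E_i=\{2^{i-1}<|f|\le2^i\}$, and similarly $g=\sum_j2^jg_j$ with sets $F_j$, $h=\sum_l2^lh_l$ with sets $A_l$. Put $e(i)=\lfloor\log_2|E_i|\rfloor$, $e'(j)=\lfloor\log_2|F_j|\rfloor$, $e''(l)=\lfloor\log_2|A_l|\rfloor$, for nonempty sets only. Applying (31) with $(\theta_1,\theta_2)=(\frac1p\pm\delta,\frac1q\pm\delta)$ produces the factors $(|E_i|/|A_l|)^{\pm\delta}(|F_j|/|A_l|)^{\pm\delta}$, and with the best signs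
$$|\Lambda(f_i,g_j,h_l)|\le C|E_i|^{\frac1p}|F_j|^{\frac1q}|A_l|^{\frac1{r'}}\,2^{-\delta|e(i)-e''(l)|-\delta|e'(j)-e''(l)|}.$$
Let $\mathsf a_e=\sum_{i:e(i)=e}2^i|E_i|^{1/p}$. The $|E_i|$ in this sum are comparable, so the sum is at most a constant times its term with the largest $i$. Hence $\sum_e\mathsf a_e^p\le C\sum_i2^{ip}|E_i|\le C\|f\|_p^p$. Define $\mathsf b_e$ and $\mathsf c_e$ likewise for $g$ and $h$ with exponents $q$ and $r'$. Since $\frac1p+\frac1q+\frac1{r'}=1$, Hölder's inequality for each pair of shifts gives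
$$|\Lambda(f,g,h)|\le C\sum_{d,d'\in\mathbb Z}2^{-\delta(|d|+|d'|)}\sum_e\mathsf a_{e+d}\,\mathsf b_{e+d'}\,\mathsf c_e\le C\|f\|_p\|g\|_q\|h\|_{r'} .$$
As $T(f,g)$ is $\mathbb B_K$-measurable, duality with such $h$ proves Theorem 3 for real functions. Complex functions follow by splitting into real and imaginary parts. $\square$

## 13. Square functions that compare averages with multipliers

To pass from Theorem 3 to $T_m$ we compare dyadic averages with smooth multipliers in one variable. The following are used, for $1<q<\infty$ and with constants depending only on $q$ unless indicated.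

* *Mikhlin's theorem on $\mathbb R$*: if $|\sigma(t)|+|t\sigma'(t)|\le\mathcal D$ for $t\ne0$, the multiplier $\sigma$ has norm at most $C\mathcal D$ on $\mathrm L^q$.
* *Khintchine's inequality*: the $\mathrm L^q$ average of $|\sum_j\pm c_j|$ over independent signs is comparable to $(\sum|c_j|^2)^{1/2}$.
* *The Fefferman–Stein inequality*: $\|(\sum_k|\mathcal M u_k|^2)^{1/2}\|_q\le C\|(\sum_k|u_k|^2)^{1/2}\|_q$ for the Hardy–Littlewood maximal operator $\mathcal M_{HL}$ and for the dyadic maximal operator $\mathcal M$.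
* *Burkholder's inequalities* for dyadic martingale differences $\Delta_k$: $\|(\sum_k|\Delta_kf|^2)^{1/2}\|_q\le C\|f\|_q$ and, for finite sums, $\|\sum_k\Delta_ku_k\|_q\le C\|(\sum_k|\Delta_ku_k|^2)^{1/2}\|_q$.
* *The Littlewood–Paley inequality* for smooth dyadic frequency cut-offs, *Poincaré's inequality* $\|u-\bar u\|_{\mathrm L^2(I)}\le|I|\|u'\|_{\mathrm L^2(I)}$, and the $\ell^2$-valued *Riesz–Thorin theorem*.

On $\mathbb R$ let $E_k$ be dyadic averaging at length $2^{-k}$ and $\Delta_k=E_{k+1}-E_k$. Put $M_0=2c+4$. Let $\chi_1\in\mathrm C_c^\infty(-M_0,M_0)$ with $\chi_1=1$ on $[-2c,2c]$, and let $\chi_2\in\mathrm C_c^\infty$ be supported in $\frac14\le|t|\le4$ with $\chi_2=1$ on $\frac12\le|t|\le2$. For $n=(n_1,n_2)\in\mathbb Z^2$ let $A_j,B_j$ be the multipliers with symbols $A(2^{-j}t)$, $b(2^{-j}t)$, where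
$$A(t)=\chi_1(t)e^{\pi in_1t/M_0},\qquad b(t)=\chi_2(t)e^{\pi in_2t/M_0},\qquad\langle n\rangle=1+|n_1|+|n_2| .$$
Note $A(0)=1$.

**Lemma 11.** For $1<q<\infty$ there are $C,\delta>0$ independent of $n$ with

(i) $\|(\sum_j|B_jg|^2)^{1/2}\|_q\le C\langle n\rangle\|g\|_q$;

(ii) $\|(\sum_k|\Delta_kB_{k+\ell}g|^2)^{1/2}\|_q\le C\langle n\rangle2^{-\delta|\ell|}\|g\|_q$ for $\ell\in\mathbb Z$;

(iii) $\|(\sum_j|A_jg-E_jg|^2)^{1/2}\|_q\le C\langle n\rangle^2\|g\|_q$ for $g\in\mathrm L^2\cap\mathrm L^q$.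

*Proof of (i).* For every choice of signs and every finite set of indices, $\sigma(t)=\sum_j\pm b(2^{-j}t)$ has boundedly many nonzero terms at each $t$ and satisfies $|\sigma|+|t\sigma'|\le C\langle n\rangle$. Mikhlin's theorem, averaging over signs, and Khintchine's inequality give (i).

*Proof of (ii).* First we show that $u=B_jg$ satisfies
$$\|\Delta_ku\|_2\le C2^{-|j-k|/2}\|g\|_2 . \tag{32}$$
If $j\le k$: $\Delta_ku=E_{k+1}(u-E_ku)$, and Poincaré on each dyadic interval gives $\|u-E_ku\|_2\le2^{-k}\|u'\|_2\le C2^{j-k}\|g\|_2$.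

If $j\ge k$: write $u=v'$, where $v$ has Fourier transform $b(2^{-j}t)\hat g(t)/(2\pi it)$; then $\|v\|_2\le C2^{-j}\|g\|_2$. For $a\in2^{-k}\mathbb Z$ and $t\in[a,a+2^{-j}]$ we have $|v(a)|^2\le2|v(t)|^2+2\cdot2^{-j}\int_a^{a+2^{-j}}|v'|^2$, and averaging in $t$,
$$|v(a)|^2\le2\cdot2^j\int_a^{a+2^{-j}}|v|^2+2\cdot2^{-j}\int_a^{a+2^{-j}}|v'|^2 .$$
As $2^{-j}\le2^{-k}$, these intervals have disjoint interiors, so $\sum_a|v(a)|^2\le C2^{-j}\|g\|_2^2$. The average of $u$ over $[a,a']$, $a'=a+2^{-k}$, is $2^k(v(a')-v(a))$. Hence $\|E_ku\|_2^2\le2^{-k}2^{2k}\cdot4\sum_a|v(a)|^2\le C2^{k-j}\|g\|_2^2$. Use this for $E_k$ and, if $j\ge k+1$, also for $E_{k+1}$ with $k+1$ in place of $k$; if $j=k$, (32) is trivial.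

Write $B_j=B_j\tilde B_j$, where $\tilde B_j$ has symbol $\tilde\chi(2^{-j}t)$, $\tilde\chi\in\mathrm C_c^\infty(\mathbb R\setminus\{0\})$, $\tilde\chi=1$ on $\operatorname{supp}\chi_2$. By (32) applied to $\tilde B_{k+\ell}g$,
$$\sum_k\|\Delta_kB_{k+\ell}g\|_2^2\le C2^{-|\ell|}\sum_k\|\tilde B_{k+\ell}g\|_2^2\le C2^{-|\ell|}\|g\|_2^2 .$$
For any $q_0\in(1,\infty)$, $|\Delta_ku|\le2\mathcal Mu$, the Fefferman–Stein inequality and (i) give $\|(\sum_k|\Delta_kB_{k+\ell}g|^2)^{1/2}\|_{q_0}\le C\langle n\rangle\|g\|_{q_0}$. If $q=2$ we are done. Otherwise choose $q_0$ such that $q$ lies strictly between $2$ and $q_0$, and interpolate the linear map $g\mapsto(\Delta_kB_{k+\ell}g)_k$ into $\mathrm L^q(\ell^2)$.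

*Proof of (iii).* Let $\psi\in\mathrm C_c^\infty$ be supported in $\frac12\le|t|\le2$ with $\sum_l\psi(2^{-l}t)=1$ for $t\ne0$, let $S_l$ have symbol $\psi(2^{-l}t)$, and put $O_j=A_j-E_j$. Then $\|O_jS_{j+\ell}\|_{2\to2}\le C\langle n\rangle2^{-|\ell|/2}$, for the following reasons.

* For $\ell\le0$ write $O_j=(A_j-1)+(1-E_j)$. As $A(0)=1$, $|A(2^{-j}t)-1|\le C\langle n\rangle2^{-j}|t|$, and $|t|\le2^{j+\ell+1}$ on the support of the symbol of $S_{j+\ell}$; Poincaré handles $1-E_j$. Each part gives a factor $2^\ell$.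
* For $\ell>0$, $A_jS_{j+\ell}=0$ unless $2^{\ell-1}\le M_0$, which leaves finitely many $\ell$, with $\|A_jS_{j+\ell}\|_{2\to2}\le C$. And $\|E_jS_{j+\ell}\|_{2\to2}\le C2^{-\ell/2}$ by the computation of the case $j\ge k$ in (ii), with $\psi$ in place of $b$.

Inserting slightly wider frequency projections as in (ii), $\|(\sum_j|O_jS_{j+\ell}g|^2)^{1/2}\|_2\le C\langle n\rangle2^{-|\ell|/2}\|g\|_2$. The kernel of $A_j$ is $2^j\Phi(2^jx)$, where $\Phi$ is the translate of the Schwartz function $\check\chi_1$ by $-n_1/(2M_0)$. Hence $|\Phi(x)|\le C\langle n\rangle^2(1+|x|)^{-2}$ and $|O_ju|\le C\langle n\rangle^2\mathcal M_{HL}u$. Fefferman–Stein and Littlewood–Paley give, for every $\ell$ and $1<q_0<\infty$, the $\mathrm L^{q_0}$ bound $C\langle n\rangle^2\|g\|_{q_0}$. Interpolating as in (ii), $\|(\sum_j|O_jS_{j+\ell}g|^2)^{1/2}\|_q\le C\langle n\rangle^22^{-\delta|\ell|}\|g\|_q$. For $g\in\mathrm L^2\cap\mathrm L^q$ we have $O_jg=\sum_\ell O_jS_{j+\ell}g$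 in $\mathrm L^2$ for each $j$. Along a subsequence the partial sums converge almost everywhere for all $j$, and the triangle inequality and Fatou's lemma give (iii). $\square$

Applied on each line parallel to an axis and integrated, these bounds, and Burkholder's inequalities, hold on $\mathbb R^2$ in either variable.

## 14. Theorem 1 for $s=0$

**Step 1 (separating the variables of the symbol).** With $\psi$ as above let $m_j(\tau)=m(\tau)\psi(2^{-j}\tau_2)$. By (9), $m$ vanishes at $(\tau_1,0)$ for $\tau_1\ne0$, so $m=\sum_jm_j$ off the origin. The functions $\mu_j(\tau)=m_j(2^j\tau)$ are supported in $|\tau_1|\le2c$, $\frac12\le|\tau_2|\le2$, and by (8) their derivatives are bounded uniformly in $j$. Expand $\mu_j$ in a Fourier series on $[-M_0,M_0]^2$ and multiply by $\chi_1(\tau_1)\chi_2(\tau_2)$, which is $1$ on the support: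
$$\mu_j(\tau)=\sum_{n\in\mathbb Z^2}a_{j,n}\,\chi_1(\tau_1)e^{\pi in_1\tau_1/M_0}\,\chi_2(\tau_2)e^{\pi in_2\tau_2/M_0},\qquad\sup_j|a_{j,n}|\le C\langle n\rangle^{-6}.$$
Hence for $f,g\in\mathcal S$, $T_{m_j}(f,g)=\sum_na_{j,n}A_jf\cdot B_jg$, where $A_j$ acts in $x$ and $B_j$ in $y$ (both depend on $n$); the series converges uniformly because $\hat f,\hat g\in\mathrm L^1$. Moreover $\sum_{|j|\le j_*}T_{m_j}(f,g)\to T_m(f,g)$ pointwise as $j_*\to\infty$, by dominated convergence. Since $\sum_{n\in\mathbb Z^2}\langle n\rangle^{-6}\langle n\rangle^3<\infty$, by Fatou it suffices to prove, for fixed $n$ and all $j_*$, with $a_j=a_{j,n}$ and $a_*=\sup_j|a_j|$,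
$$\Big\|\sum_{|j|\le j_*}a_jA_jf\,B_jg\Big\|_r\le Ca_*\langle n\rangle^3\|f\|_p\|g\|_q . \tag{33}$$

**Step 2 (replacing $A_j$ by the average $P_j$).** Write the sum as $\mathrm I+\mathrm{II}$ with $\mathrm I=\sum a_j(A_jf-P_jf)B_jg$ and $\mathrm{II}=\sum a_jP_jf\,B_jg$. By Cauchy–Schwarz in $j$, Hölder and Lemma 11 (i), (iii), $\|\mathrm I\|_r\le Ca_*\langle n\rangle^3\|f\|_p\|g\|_q$.

**Step 3 (replacing $B_j$ by martingale differences).** Put $u_{k,\ell}=a_{k+\ell}B_{k+\ell}g$ if $|k+\ell|\le j_*$, and $u_{k,\ell}=0$ otherwise. For $u\in\mathrm L^q$, $\sum_{|\ell|\le S}D_{j-\ell}u=(R_{j+S+1}-R_{j-S})u\to u$ in $\mathrm L^q$ as $S\to\infty$, and the $P_jf$ are bounded. So $\mathrm{II}=\lim_S\mathrm{II}_S$ in $\mathrm L^q$, where, with $k=j-\ell$,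
$$\mathrm{II}_S=\sum_{|\ell|\le S}\sum_kP_{k+\ell}f\,D_ku_{k,\ell}=\sum_{|\ell|\le S}\Big[\sum_kP_kf\,D_ku_{k,\ell}+\sum_k(P_{k+\ell}f-P_kf)\,D_ku_{k,\ell}\Big].$$

**Step 4 (the two inner sums).** For fixed $\ell$ let $g_\ell=\sum_kD_ku_{k,\ell}$, a finite sum. Then $D_kg_\ell=D_ku_{k,\ell}$, and by Burkholder and Lemma 11 (ii), $\|g_\ell\|_q\le Ca_*\langle n\rangle2^{-\delta|\ell|}\|g\|_q$. The first inner sum is $T(f,g_\ell)$ for a finite range of $k$, so Theorem 3 bounds its $\mathrm L^r$ norm by $Ca_*\langle n\rangle2^{-\delta|\ell|}\|f\|_p\|g\|_q$. The second is at most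
$$\Big(\sum_k|P_{k+\ell}f-P_kf|^2\Big)^{1/2}\Big(\sum_k|D_ku_{k,\ell}|^2\Big)^{1/2}.$$
Here $P_{k+\ell}f-P_kf$ is, up to sign, a sum of $|\ell|$ consecutive $p_if$, so by Minkowski the first factor is at most $|\ell|(\sum_i|p_if|^2)^{1/2}$. By Hölder, Burkholder and Lemma 11 (ii) the $\mathrm L^r$ norm is at most $Ca_*\langle n\rangle|\ell|2^{-\delta|\ell|}\|f\|_p\|g\|_q$. Summing over $\ell$ and applying Fatou along a subsequence of $S$ proves (33), hence Theorem 1 for $s=0$. $\square$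

## 15. Theorem 1 for $s>0$

**Step 1 (integer $s=k$).** The support condition lets us trade $x$-derivatives of $f$ for $y$-derivatives of $g$. For $f,g\in\mathcal S$ and $0\le l\le k$,
$$\partial_x^lT_m(f,g)=\sum_{a=0}^l\tbinom laT_m(\partial_x^af,\partial_x^{l-a}g)=\sum_{a=0}^l\tbinom laT_{m_a}(f,\partial_y^a\partial_x^{l-a}g),\qquad m_a(\tau)=m(\tau)(\tau_1/\tau_2)^a,$$
because $(2\pi i\xi_1)^a=(\xi_1/\eta_2)^a(2\pi i\eta_2)^a$. The first equality is Leibniz' rule, from $\xi_1+\eta_1$ in (7). The set in (9) is closed, so $m$ vanishes near every point $(\tau_1,0)$ with $\tau_1\ne0$, and we set $m_a=0$ there. On the cone $|\tau_1|\le c|\tau_2|$, $\tau\ne0$, the function $(\tau_1/\tau_2)^a$ is smooth and homogeneous of degree $0$. Hence $m_a$ is smooth off the origin, satisfies (8) with constants depending also on $a$ and $c$, and satisfies (9). By Section 14, $\|\partial_x^lT_m(f,g)\|_r\le C\|f\|_p\|g\|_{\mathrm W^{k,q}}$ for all $l\le k$, which is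 the assertion for $s=k$.

**Step 2 (all $s>0$).** Choose an integer $k>s$ and write $s=\vartheta k$. For fixed $f\in\mathcal S$ the linear operator $g\mapsto T_m(f,g)$ extends from $\mathcal S$ to a bounded operator $\mathrm L^q\to\mathrm L^r_y(\mathrm L^r_x)$. As $\mathcal S$ is dense in $\mathrm W^{k,q}$ and limits agree in $\mathrm L^r$, the extension maps $\mathrm W^{k,q}\to\mathrm L^r_y(\mathrm W^{k,r}_x)$. Both norms are at most $C\|f\|_p$. Complex interpolation gives the claim, since, with equivalent norms for $1<q,r<\infty$,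
$$[\mathrm L^q,\mathrm W^{k,q}]_\vartheta=\mathrm W^{\vartheta k,q},\qquad[\mathrm L^r(\mathrm L^r),\mathrm L^r(\mathrm W^{k,r})]_\vartheta=\mathrm L^r([\mathrm L^r,\mathrm W^{k,r}]_\vartheta)=\mathrm L^r(\mathrm W^{s,r})$$
(Bergh–Löfström, *Interpolation Spaces*, Thms 6.4.5 and 5.1.2). This proves Theorem 1. $\square$

## 16. A lacunary symbol for which $p=\infty$ and $q=\infty$ fail

To prove Theorem 2 we build a symbol, and for each $n$ functions with $n$ frequencies, such that $n^2$ terms appear in $T_m(f,g)$, of which the $n$ diagonal ones add up coherently while the off-diagonal ones are small.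

**Step 1 (the symbol).** Let $\phi\in\mathrm C_c^\infty(\mathbb R)$ be even, $0\le\phi\le1$, $\phi=1$ on $[-2,2]$, $\operatorname{supp}\phi\subseteq[-4,4]$. Let $\omega=\check\phi$; it is real, Schwartz, and $\int\omega=1$. Choose $\lambda\ge1$ with $\int_{|t|\ge\lambda}|\omega|\le\frac1{20}$ and an integer $L\ge4$ with $\int_{|t|\le16\lambda2^{-L}}|\omega|\le\frac1{20}$. Put
$$m(\tau_1,\tau_2)=\sum_{j\in\mathbb Z}\phi(2^{-Lj}\tau_1)\,\vartheta_j(\tau_2),\qquad\vartheta_j(\tau_2)=\phi(2^{-L(j+1)}\tau_2)-\phi(2^{-Lj}\tau_2).$$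
The function $\vartheta_j$ is supported in $2\cdot2^{Lj}\le|\tau_2|\le4\cdot2^{L(j+1)}$, so on the support of the $j$-th term $|\tau_1|\le4\cdot2^{Lj}\le2|\tau_2|$ and $|\tau|$ is comparable to $2^{Lj}$, with constants depending on $L$. The supports have bounded overlap. Hence $m$ satisfies (8), and (9) with $c=2$.

**Step 2 (bumps on which the kernels act almost diagonally).** Let $\omega_j(x)=2^{Lj}\omega(2^{Lj}x)$, the kernel of the multiplier $\phi(2^{-Lj}\cdot)$. Choose smooth $0\le u_l\le1$ on $\mathbb R$, supported in $4\lambda2^{-L(l+1)}<|x|<4\lambda2^{-Ll}$ (disjoint supports), with $u_l=1$ on $8\lambda2^{-L(l+1)}\le|x|\le2\lambda2^{-Ll}$. Let $0\le j\le n$ and $|x|\le2^{-L(n+2)}$. If $u_j(x-x')\ne1$, then either $|x-x'|<8\lambda2^{-L(j+1)}$, which gives $2^{Lj}|x'|\le8\lambda2^{-L}+2^{-2L}\le16\lambda2^{-L}$, or $|x-x'|>2\lambda2^{-Lj}$, which gives $2^{Lj}|x'|\ge2\lambda-2^{-2L}\ge\lambda$. By the choice of $\lambda$ and $L$, and since $\int\omega_j=1$,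 $|\omega_j*u_j(x)-1|\le\frac1{10}$. If $|\gamma_l|\le1$, then $|\sum_{l\ne j}\gamma_lu_l|\le1$ and this sum vanishes where $u_j=1$, so $|\omega_j*(\sum_{l\ne j}\gamma_lu_l)(x)|\le\frac1{10}$. Consequently, for unimodular $\gamma_{jl}$ with $\gamma_{jj}=1$, and $j,l$ running over the same $n$ consecutive indices in $\{0,\dots,n\}$,
$$\Big|\sum_j\sum_l\gamma_{jl}\,\omega_j*u_l(x)\Big|\ge\tfrac8{10}\,n\qquad(|x|\le2^{-L(n+2)}). \tag{34}$$

**Step 3 (modulated profiles).** Let $e_\nu(t)=e^{2\pi i2^{L\nu}t}$. Fix $w\in\mathcal S(\mathbb R)$ with $\operatorname{supp}\hat w\subseteq[-\frac12,\frac12]$ and $v\in\mathrm C_c^\infty(\mathbb R)$, $0\le v\le1$, with $wv\not\equiv0$. Let $0\ne a\in\mathrm C_c^\infty$ be supported in $|t|\le2^{-L(n+2)}$. For $\nu\ge1$ the frequencies of $we_\nu$ lie in $[2^{L\nu-1},2^{L\nu+1}]$. So $\phi(2^{-Lj}\cdot)$ acts on $we_\nu$ as the identity if $\nu\le j$ and as $0$ if $\nu\ge j+1$. By Littlewood–Paley, $\|\sum_{\nu=1}^nwe_\nu\|_q\le C\|(\sum_\nu|we_\nu|^2)^{1/2}\|_q=C\sqrt n\,\|w\|_q$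 for $1<q<\infty$, with $C$ independent of $n$.

**Step 4 ($p=\infty$, $r=q$).** Let
$$g(x,y)=a(x)w(y)\sum_{\nu=1}^ne_\nu(y),\qquad f(x,y)=v(y)\sum_{l=0}^{n-1}\overline{e_{l+1}(y)}\,u_l(x).$$
Then $f,g\in\mathcal S$, $|f|\le1$ by disjointness of supports, and $\|g\|_q\le C\sqrt n\|a\|_q\|w\|_q$. By Step 3, $\vartheta_j(D)(we_\nu)=we_\nu$ if $\nu=j+1$ and $0$ otherwise. Hence
$$T_m(f,g)=a(x)w(y)v(y)\sum_{j,l=0}^{n-1}e_{j+1}(y)\overline{e_{l+1}(y)}\,(\omega_j*u_l)(x),$$
and (34) with $\gamma_{jl}=e_{j+1}(y)\overline{e_{l+1}(y)}$ gives $\|T_m(f,g)\|_q\ge\frac8{10}n\|a\|_q\|wv\|_q$. So $\|T_m(f,g)\|_q\ge c'\sqrt n\,\|f\|_\infty\|g\|_q$ with $c'>0$ independent of $n$.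

**Step 5 ($q=\infty$, $r=p$).** Let
$$f(x,y)=a(y)w(x)\sum_{\nu=1}^ne_\nu(x),\qquad g(x,y)=v(x)\sum_{l=1}^n\overline{e_l(x)}\,u_l(y),\qquad|g|\le1 .$$
Since $\phi(2^{-Lj}D_x)f=aw\sum_{\nu\le\min(j,n)}e_\nu$ (zero if $j\le0$), and $\sum_{j=\nu}^{N}\vartheta_j=\phi(2^{-L(N+1)}\cdot)-\phi(2^{-L\nu}\cdot)$, letting $N\to\infty$,
$$T_m(f,g)=aw\sum_{\nu=1}^ne_\nu(x)\sum_{j\ge\nu}\vartheta_j(D_y)g=aw\sum_{\nu=1}^ne_\nu(x)\,(g-\omega_\nu*_yg).$$
On $\operatorname{supp}a$ all $u_l$ with $l\le n$ vanish, because $2^{-L(n+2)}<4\lambda2^{-L(n+1)}$. So $g=0$ there and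
$$T_m(f,g)=-a(y)w(x)v(x)\sum_{\nu,l=1}^ne_\nu(x)\overline{e_l(x)}\,(\omega_\nu*u_l)(y).$$
By (34), $\|T_m(f,g)\|_p\ge\frac8{10}n\|a\|_p\|wv\|_p$, while $\|f\|_p\le C\sqrt n\|a\|_p\|w\|_p$ and $\|g\|_\infty\le1$. Letting $n\to\infty$, both endpoint estimates fail. $\square$
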